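\title{The lightface Galvin--Prikry theorem and iterated hyperjumps}

\begin{abstract}
We prove that, for every standard integer $k\ge 1$, the lightface $\Delta^0_{k+1}$ Galvin--Prikry theorem implies over $\mathsf{ACA}_0$ that the $k$-th hyperjump of the empty set exists. This answers a question of Marcone and Osso, who asked for the implication over $\mathsf{ATR}_0$. The proof compares the paths of a tree that are bounded by a function $f$ with those bounded by a shift of $f$. We also give a single $\Delta^0_{k+1}$ set all of whose homogeneous sets compute the $k$-th hyperjump in $k$ Turing jumps, show that $\mathsf{ACA}_0$ cannot be lowered to $\mathsf{WKL}_0$, and show that for $k=1$ Boolean combinations of a fixed finite number of open sets do not suffice.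
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. We identify an infinite set with its increasing enumeration, so the elements of $[\omega]^\omega$ are the strictly increasing functions $f:\omega\to\omega$, with the topology inherited from the product $\omega^\omega$. For an infinite $H\subseteq\omega$, let $[H]^\omega$ be the set of infinite subsets of $H$. An infinite set $H$ is \emph{homogeneous} for $A\subseteq[\omega]^\omega$ if $[H]^\omega\subseteq A$ or $[H]^\omega\cap A=\emptyset$, and $A$ is \emph{Ramsey} if it has a homogeneous set. The Galvin--Prikry theorem states that every Borel subset of $[\omega]^\omega$ is Ramsey.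

We ask which sets must exist if the theorem is to hold for the sets $A$ at a fixed finite level of the arithmetical hierarchy, defined without parameters. We work in second-order arithmetic; Section~\ref{sec:prelim} recalls the systems. Fix a standard integer $k\ge1$. The \emph{lightface $\Delta^0_{k+1}$ Galvin--Prikry theorem}, written $\Delta^0_{k+1}\text{-}\mathsf{GP}$, is the following scheme. Let $\varphi(f)$ be a $\Sigma^0_{k+1}$ formula and $\psi(f)$ a $\Pi^0_{k+1}$ formula, each with $f$ as its only free set variable and with no set parameters. If $\forall f\in[\omega]^\omega\,(\varphi(f)\leftrightarrow\psi(f))$, then there is a homogeneous set for $\{f\in[\omega]^\omega:\varphi(f)\}$.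

The scale on which we measure this scheme is given by the hyperjump. Let $\Phi^X_e$ be the $e$-th partial function computable with oracle $X$. The \emph{hyperjump} $\mathsf{HJ}(X)$ is the set of all $e$ such that $\Phi^X_e$ is the characteristic function of a tree $T\subseteq\omega^{<\omega}$ that is well-founded, that is, has no infinite path. The Turing jump of $X$ answers questions with one number quantifier over an $X$-computable matrix; the hyperjump answers questions with one function quantifier. The statement ``$\mathsf{HJ}^k(X)$ exists'' means that there are sets $Y_0=X,Y_1,\dots,Y_k$ with $Y_{i+1}=\mathsf{HJ}(Y_i)$ for all $i<k$; we then write $\mathsf{HJ}^i(X)=Y_i$.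

For $k=0$ both statements would be theorems of $\mathsf{ATR}_0$: the set $\emptyset$ exists, and $\mathsf{ATR}_0$ proves that open sets, hence clopen sets, are Ramsey \cite[Theorem~V.9.7]{Simpson}. For $k\geq 1$ two facts are known. Over $\beta$-models, the existence of $\mathsf{HJ}^k(\emptyset)$ is equivalent to $\Delta^0_{k+1}\text{-}\mathsf{GP}$; and the implication from the existence of $\mathsf{HJ}^k(\emptyset)$ to $\Delta^0_{k+1}\text{-}\mathsf{GP}$ holds in every model of $\mathsf{ATR}_0$. The following question is posed in \cite{MO}.

\begin{quote}
Does $\Delta^0_{k+1}\text{-}\mathsf{GP}$ imply over $\mathsf{ATR}_0$ that $\mathsf{HJ}^k(\emptyset)$ exists?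
\end{quote}

The equivalence over $\beta$-models suggests the answer yes, but it does not decide the question. A $\beta$-model is correct about well-foundedness, so there $\mathsf{HJ}^k(\emptyset)$ is a fixed set, given in advance, and one has to show that it belongs to the model. In an arbitrary model nothing is given in advance: the set $\mathsf{HJ}^{i}(\emptyset)$ cannot even be discussed until $\mathsf{HJ}^{i-1}(\emptyset)$ has been produced, and once it has been produced it may not be used as a parameter in the next instance of the scheme. The answer is nevertheless yes, over a weaker base theory.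

\begin{theorem}\label{thm:main}
Let $k\ge1$ be a standard integer. Over $\mathsf{ACA}_0$, the scheme $\Delta^0_{k+1}\text{-}\mathsf{GP}$ implies that $\mathsf{HJ}^k(\emptyset)$ exists. More precisely, there are lightface formulas $\varphi_i\in\Sigma^0_{i+1}$ and $\psi_i\in\Pi^0_{i+1}$ $(1\le i\le k)$ with $\mathsf{ACA}_0\vdash\forall f\in[\omega]^\omega\,(\varphi_i\leftrightarrow\psi_i)$ such that $\mathsf{ACA}_0$ together with ``each $\{f:\varphi_i(f)\}$, $1\leq i\le k$, has a homogeneous set'' proves that $\mathsf{HJ}^k(\emptyset)$ exists.
\end{theorem}

Together with the known converse quoted above, this gives the following.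

\begin{corollary}\label{cor:equiv}
For every standard $k\ge1$, the scheme $\Delta^0_{k+1}\text{-}\mathsf{GP}$ and the existence of $\mathsf{HJ}^k(\emptyset)$ are equivalent over $\mathsf{ATR}_0$.
\end{corollary}

The rate of one number quantifier per hyperjump has a simple source. Every infinite subset of a homogeneous set is homogeneous, so whatever all homogeneous sets know must survive passage to sparse subsets, and fast growth is such a property. The statement ``$T$ has a path'' quantifies over functions, while ``$T$ has a path bounded by $f$'' is, by compactness, a $\Pi^0_1$ statement about $T$ and $f$. A sufficiently fast $f$ therefore turns one hyperjump into one universal quantifier, and $k$ hyperjumps into $k$ alternating quantifiers. A test that compares two such $\Pi^0_k$ answers is $\Delta^0_{k+1}$.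

Section~\ref{sec:one} finds the test for one hyperjump, and Section~\ref{sec:iter} iterates it, proves Theorem~\ref{thm:main} and adds a set parameter. Section~\ref{sec:single} merges the $k$ instances into one whose homogeneous sets all compute $\mathsf{HJ}^k(\emptyset)$ in $k$ Turing jumps. Sections~\ref{sec:wkl} and~\ref{sec:boolean} show two limits: the base theory cannot be lowered to $\mathsf{WKL}_0$, and for $k=1$ the $\Delta^0_2$ sets cannot be replaced by Boolean combinations of a fixed finite number of open sets.

\section{Systems, homogeneous sets and trees}\label{sec:prelim}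

\subsection*{Formulas, systems and models}
The language of second-order arithmetic has variables for numbers and for sets of numbers; see \cite{Simpson}. A formula is $\Sigma^0_0$ if all its quantifiers are bounded number quantifiers; it is $\Sigma^0_n$ (respectively $\Pi^0_n$) if it consists of $n$ alternating number quantifiers, the first one existential (universal), followed by a $\Sigma^0_0$ formula. It is \emph{arithmetical} if it has no set quantifiers, and $\Sigma^1_1$ ($\Pi^1_1$) if it has the form $\exists X\,\chi$ ($\forall X\,\chi$) with $\chi$ arithmetical. It is \emph{lightface} if it has no set parameters. Finite sequences and finite sets are coded by numbers, and functions by sets. Inside a theory, $\omega$ is the range of the number variables; a \emph{standard} integer is one of the metatheory. Subsets of $[\omega]^\omega$ are given by formulas, and the open ones by $\Sigma^0_1$ formulas with set parameters.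

The system $\mathsf{RCA}_0$ has the basic axioms of arithmetic, $\Sigma^0_1$ induction and $\Delta^0_1$ comprehension. $\mathsf{WKL}_0$ adds that every infinite tree $T\subseteq 2^{<\omega}$ has a path. $\mathsf{ACA}_0$ adds to $\mathsf{RCA}_0$ comprehension for all arithmetical formulas with parameters; it contains $\mathsf{WKL}_0$ and proves induction for arithmetical formulas. $\mathsf{ATR}_0$ adds to $\mathsf{ACA}_0$ that arithmetical comprehension can be iterated along every well-ordering of a set of numbers.

An \emph{$\omega$-model} has the standard integers as its numbers and is determined by its family $M$ of sets. Arithmetical formulas with parameters in $M$ are \emph{absolute}: they hold in $M$ if and only if they are true. The $\omega$-models of $\mathsf{RCA}_0$ are the nonempty families closed under $\oplus$ and under Turing reducibility $\le_T$. A \emph{$\beta$-model} is an $\omega$-model for which $\Sigma^1_1$ formulas with parameters in $M$ are absolute as well.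

\subsection*{Thinning and transfer}
For functions, $g\le g'$ means $g(i)\le g'(i)$ for all $i$. Two elementary facts are used throughout.

\emph{Thinning.} If $H$ is infinite and $W:\omega\to\omega$, there is $H'\in[H]^\omega$ with $H'\ge W$: let $H'(j)$ be the least element of $H$ that is at least $W(j)$ and exceeds $H'(j-1)$ if $j>0$. Every $f\in[H']^\omega$ satisfies $f\ge H'\ge W$, and $H'$ is homogeneous for every $A$ for which $H$ is.

\emph{Transfer.} Let $h\in[\omega]^\omega$ enumerate $X$, and let $A_h=\{f:h\circ f\in A\}$. The map $f\mapsto h\circ f$ is a homeomorphism from $[\omega]^\omega$ onto $[X]^\omega$ that sends $[K]^\omega$ onto $[h\circ K]^\omega$. So if $K$ is homogeneous for $A_h$, then $h\circ K\subseteq X$ is homogeneous for $A$. If $A$ is open or Borel, so is $A_h$; hence the Ramsey theorems for these classes give homogeneous sets inside any prescribed infinite $X$. But $h$ is a parameter of $A_h$, so transfer is not available for the lightface scheme.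

\subsection*{A uniform family of trees}
A \emph{tree} is a subset of $\omega^{<\omega}$ closed under initial segments, and a \emph{path} of $T$ is a function $p$ with $p\upharpoonright m\in T$ for all $m$. The function $\Phi^X_e$ need not be total and need not describe a tree. Since we shall use oracles that are only guesses, we replace it by an object that is a tree for every $e$ and $X$. Let $\Phi^X_{e,s}$ be the result of running $\Phi_e^X$ for $s$ steps, with the convention that only numbers $<s$ are queried. For $\sigma\in\omega^{<\omega}$ put
\[
\sigma\in T^X_e\iff\text{for no }\tau\subseteq\sigma\text{ is }\Phi^X_{e,|\sigma|}(\tau){\downarrow}=0 .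
\]
This is a tree: a computation that excludes $\sigma$ also excludes every extension of $\sigma$. Membership of $\sigma$ is decided computably from $e$, $\sigma$ and $X\upharpoonright|\sigma|$. If $\Phi^X_e$ is the characteristic function of a tree $T$, then $T$ and $T_e^X$ have the same paths. Indeed $T\subseteq T^X_e$; and if $p\upharpoonright l\notin T$, then $\Phi^X_{e,m}(p\upharpoonright l){\downarrow}=0$ for some $m\ge l$, so $p\upharpoonright m\notin T^X_e$.

We write $e\in I(X)$ for the $\Sigma^1_1$ formula ``$T^X_e$ has a path''; the set $I(X)$ may or may not exist. Let $J_0=\emptyset$ and $J_{i+1}=I(J_i)$, when these sets exist. The next two lemmas let us work with the $J_i$ in place of the hyperjumps.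

\begin{lemma}\label{lem:univ}
Let $\chi(a,X)$ be a $\Sigma^1_1$ formula with only the displayed free variables. There is a computable function $r$, with a standard index, such that $\mathsf{ACA}_0$ proves: for all $a$ and $X$, $\Phi^X_{r(a)}$ is the characteristic function of a tree, and $\chi(a,X)\leftrightarrow r(a)\in I(X)$.
\end{lemma}

\begin{proof}
By the Kleene normal form theorem \cite[Lemma~V.1.4]{Simpson}, there is a $\Sigma^0_0$ formula $\theta$ such that $\mathsf{ACA}_0$ proves $\chi(a,X)\leftrightarrow\exists p\,\forall m\,\theta(a,X\upharpoonright m,p\upharpoonright m)$. By the s-m-n theorem, let $r(a)$ be an index of the machine that on input $\tau$ outputs $1$ if $\theta(a,X\upharpoonright m,\tau\upharpoonright m)$ holds for all $m\le|\tau|$, and $0$ otherwise. It computes a tree whose paths are the witnesses $p$, and $T^X_{r(a)}$ has the same paths.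
\end{proof}

In particular, $\chi(a,X)\leftrightarrow r(a)\notin\mathsf{HJ}(X)$. So if $\mathsf{HJ}(X)$ exists, then so does every set of numbers defined from $X$ by a $\Sigma^1_1$ or $\Pi^1_1$ formula, including any variant of the hyperjump given by such a formula.

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:JtoHJ}
Let $k$ be standard. If $J_0,\dots,J_k$ exist, then $Y_i=\mathsf{HJ}^i(\emptyset)$ exists and $Y_i\le_TJ_i$ for all $i\le k$.
\end{lemma}

\begin{proof}
We argue by induction on $i$ in the metatheory, keeping $Y_i=\Phi^{J_i}_{d}$ for a standard $d$. For $i=0$ we have $Y_0=J_0$. Let $i<k$ and $Y_i=\Phi_d^{J_i}$. Let $\chi(e,X)$ say that there is a set $Y$ with characteristic function $\Phi^X_d$ such that either $\Phi^Y_e$ is not the characteristic function of a tree or $T^Y_e$ has a path. This is $\Sigma^1_1$, and $\chi(e,J_i)$ expresses $e\notin\mathsf{HJ}(Y_i)$. With $r$ from Lemma~\ref{lem:univ}, $\mathsf{HJ}(Y_i)=\{e:r(e)\notin J_{i+1}\}$. This set exists and is computed from $J_{i+1}$ by a machine with a standard index.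
\end{proof}

\section{One hyperjump: bounded paths and stability}\label{sec:one}

We work in $\mathsf{ACA}_0$ and fix an oracle $Z$. The goal is an arithmetically defined $A\subseteq[\omega]^\omega$ such that $I(Z)$ is arithmetical in $Z$ and any homogeneous set for $A$.

\subsection*{Bounded paths}
For $g:\omega\to\omega$ let
\[
P(e,Z,g):\iff\forall m\,\exists\sigma\in T^Z_e\,\bigl(|\sigma|=m\wedge\forall i<m\ \sigma(i)\le g(i)\bigr).
\]
\emph{K\"onig's lemma for bounded trees} states that if a tree $T$ has nodes bounded by $g$ of every length, then it has a path $p\le g$. It is provable in $\mathsf{WKL}_0$. Code a node $\sigma$ bounded by $g$ by the binary string whose $i$-th block has length $g(i)+1$ and a single $1$, in position $\sigma(i)$. Let $T^*$ consist of the binary strings $\rho$ that are initial segments of the code of such a node $\sigma\in T$ of length $m$, where $m$ is least with $\sum_{i<m}(g(i)+1)\geq|\rho|$. Then $T^*$ is an infinite binary tree computable from $T\oplus g$, and a path of $T^*$ decodes to a path $p\le g$ of $T$. Thus $P(e,Z,g)$ holds if and only if $T^Z_e$ has a path $p\le g$, and we have three properties.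
\begin{itemize}
\item \emph{Soundness.} $P(e,Z,g)$ implies $e\in I(Z)$. If $p$ is a path of $T^Z_e$ and $p\le g$, then $P(e,Z,g)$.
\item \emph{Monotonicity.} If $g\le g'$ and $P(e,Z,g)$, then $P(e,Z,g')$.
\item \emph{Locality.} If $\neg P(e,Z,g)$, there is $m$ such that $\neg P(e,Z,g')$ for every $g'$ with $g'\upharpoonright m=g\upharpoonright m$; take a length $m$ at which $T_e^Z$ has no node bounded by $g$.
\end{itemize}

For a single tree these properties already suffice. Let $H$ be homogeneous for the closed set $C=\{f:P(e,Z,f)\}$. If $T^Z_e$ has a path $p$, thin $H$ to $H'\ge p$; then $H'\in C\cap[H]^\omega$, so $[H]^\omega\subseteq C$ and $P(e,Z,H)$ holds. Hence $e\in I(Z)\leftrightarrow P(e,Z,H)$: the set $H$ has removed the function quantifier.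

\subsection*{Stability}
To treat all trees with one set $A$, let $f(0)$ say how many trees are tested and let the rest of $f$ be the bound. Write $f^{+j}(i)=f(i+j)$; as a set, $f^{+j}$ is $f$ without its first $j$ elements. For $f\in[\omega]^\omega$ we have $f(i)\ge i$ and $f^{+j}\le f^{+j'}$ whenever $j\le j'$. The property we want is that $f$ be \emph{correct}: for all $n<f(0)$, if $n\in I(Z)$ then $P(n,Z,f^{+1})$. But this mentions $I(Z)$, the set we are trying to define. We therefore compare the bound $f^{+1}$ not with the truth but with the next larger bound that $f$ itself offers.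

\begin{definition}\label{def:stable}
A function $f\in[\omega]^\omega$ is \emph{$Z$-stable} if $P(n,Z,f^{+1})\leftrightarrow P(n,Z,f^{+2})$ for all $n<f(0)$.
\end{definition}

A correct $f$ is stable, by soundness and monotonicity. The converse fails for a single $f$, but it holds for a set all of whose infinite subsets are stable. The following example shows both phenomena.

\begin{example}\label{ex:walk}
Let $T$ be the tree whose only path is $p(i)=2^i$, and test this tree alone: call $f$ stable if $f^{+1}\ge p\leftrightarrow f^{+2}\ge p$. Take $H=\omega$. No shift $H^{+j}(i)=i+j$ dominates $p$, so $H$ and all its tails are stable, and none of them sees the path. A sparser subset exposes the error. The bound $H^{+2}=(2,3,4,5,\dots)$ fails at $i=3$, where $5<8$, so the failure depends on four values only. Keep these four values, put one element in front, and continue with a function that dominates $p$: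
\[
g=(1;\ 2,3,4,5;\ 6,7,8,9,16,32,\dots).
\]
The bound $g^{+1}$ fails and the bound $g^{+5}=(6,7,8,9,16,32,\dots)$ succeeds, so the answer changes at some step in between. In fact $g^{+4}=(5,6,7,8,9,16,\dots)$ still fails, at $i=4$, and $f=(1,5,6,7,8,9,16,32,\dots)$ has $f^{+1}=g^{+4}$ and $f^{+2}=g^{+5}$. This $f$ is unstable. By contrast, every infinite subset of $\{1,2,4,8,\dots\}$ is stable and sees the path.
\end{example}

Two lemmas are needed: a homogeneous set cannot lie on the unstable side, and a set on the stable side is correct. The first is a counting argument. By monotonicity an instability is the discovery of a path in a new tree, and only finitely many trees are tested. We state it for several oracles, for use in Section~\ref{sec:single}.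

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:count}
Let $r\geq 1$ be standard, let $Z_1,\dots,Z_r$ be sets, and let $H$ be infinite. Then some $f\in[H]^\omega$ is $Z_i$-stable for all $i\in\{1,\dots,r\}$.
\end{lemma}

\begin{proof}
Let $H=\{h_0<h_1<\cdots\}$, and for $j\ge1$ let
\[
D_j=\{(i,n):1\le i\le r,\ n<h_0,\ P(n,Z_i,H^{+j})\}.
\]
The sequence $(D_j)$ exists by arithmetical comprehension, and $D_j\subseteq D_{j+1}$ by monotonicity. If all inclusions were strict, induction would give $|D_j|\ge j-1$ for all $j$, while $|D_j|\le rh_0$. So $D_j=D_{j+1}$ for some $j\ge1$. Let $f=\{h_0\}\cup\{h_j,h_{j+1},\dots\}$. Then $f(0)=h_0$, $f^{+1}=H^{+j}$ and $f^{+2}=H^{+(j+1)}$, so $D_j=D_{j+1}$ says that $f$ is $Z_i$-stable for every $i$.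
\end{proof}

The second lemma is the walk of Example~\ref{ex:walk}. Tree number $n$ is tested only when the first element exceeds $n$. The first element of $H$ that is sure to do so is $h_{n+1}$, and this is why the bound starts at $h_{n+2}$.

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:walk}
Let $H=\{h_0<h_1<\cdots\}$ be such that every $f\in[H]^\omega$ is $Z$-stable. Then for all $n$, $\;n\in I(Z)\leftrightarrow P(n,Z,H^{+(n+2)})$.
\end{lemma}

\begin{proof}
The implication from right to left is soundness. For the other, let $p$ be a path of $T^Z_n$ and suppose $\neg P(n,Z,H^{+(n+2)})$. Choose $m$ by locality for the function $H^{+(n+2)}$. By thinning the set $H^{+(n+2+m)}$, choose $g'\in[H]^\omega$ with all elements above $h_{n+1+m}$ and $g'\ge p$. Let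
\[
g=\{h_{n+1},h_{n+2},\dots,h_{n+1+m}\}\cup g'\in[H]^\omega .
\]
For $i<m$ we have $g^{+1}(i)=h_{n+2+i}=H^{+(n+2)}(i)$, so $\neg P(n,Z,g^{+1})$. Also $g^{+(m+1)}=g'$, because the first part of $g$ has $m+1$ elements.

For $j\ge1$ let $f_j=\{g(0)\}\cup\{g(j),g(j+1),\dots\}\in[H]^\omega$. Then $f_j(0)=h_{n+1}\ge n+1>n$, $f_j^{+1}=g^{+j}$ and $f_j^{+2}=g^{+(j+1)}$. Since $f_j$ is $Z$-stable, $P(n,Z,g^{+j})\leftrightarrow P(n,Z,g^{+(j+1)})$ for all $j\ge1$. Arithmetical induction on $j$ gives $\neg P(n,Z,g^{+(m+1)})$, that is, $\neg P(n,Z,g')$. This contradicts soundness, since $p\le g'$.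
\end{proof}

Locality is what makes the walk finite: it lets us replace the tail of $H$ by a fast function without disturbing the failure at the start. Example~\ref{ex:walk} shows that stability of the tails of $H$ alone would not suffice.

\begin{proposition}[$\mathsf{ACA}_0$]\label{prop:one}
If $H$ is homogeneous for $\{f:f\text{ is }Z\text{-stable}\}$, then $I(Z)$ exists and $I(Z)=\{n:P(n,Z,H^{+(n+2)})\}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:count} some $f\in[H]^\omega$ is $Z$-stable, so by homogeneity all are. Lemma~\ref{lem:walk} gives an arithmetical definition of $I(Z)$ from $Z$ and $H$, and arithmetical comprehension gives the set.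
\end{proof}

\section{Iterating without parameters}\label{sec:iter}

Proposition~\ref{prop:one} with $Z=\emptyset$ produces $J_1$. To produce $J_2$ we would like to take $Z=J_1$, but the lightface scheme does not allow this parameter. The proposition also suggests the remedy: a good $f$ defines $J_1$ by a $\Pi^0_1$ formula, so we let $f$ supply its own oracle.

\subsection*{Approximations and instances}
For $f\in[\omega]^\omega$ let
\[
X^0_f=\emptyset,\qquad X^{i+1}_f=\{e:P(e,X^i_f,f^{+(e+2)})\}.
\]
For each standard $i$ this is an arithmetical definition, so $X^i_f$ exists in $\mathsf{ACA}_0$. For standard $i\ge1$ let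
\[
A_i=\{f\in[\omega]^\omega: f\text{ is }X^{i-1}_f\text{-stable}\},
\]
that is, $f\in A_i$ if and only if $\forall n<f(0)\,[P(n,X^{i-1}_f,f^{+1})\leftrightarrow P(n,X^{i-1}_f,f^{+2})]$.

Call a formula whose only free set variable is $f$ \emph{essentially $\Sigma^0_n$} if $\mathsf{ACA}_0$ proves it equivalent, for all $f\in[\omega]^\omega$ and all values of its number variables, to a fixed lightface $\Sigma^0_n$ formula. Define essentially $\Pi^0_n$ in the same way, and essentially $\Delta^0_n$ as both. Let $n\ge1$. Relations decided by a machine with oracle $f$ and standard index that provably halts are essentially $\Delta^0_1$. The essentially $\Sigma^0_n$ formulas are closed under $\wedge$, $\vee$, $\exists$, the essentially $\Pi^0_n$ formulas under $\wedge$, $\vee$, $\forall$, and both are essentially $\Delta^0_{n+1}$. Both classes are closed under bounded quantifiers. This follows by induction on $n$ from the equivalence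
\[
\forall x<y\,\exists z\,\chi\ \leftrightarrow\ \exists w\,\forall x<y\,\exists z<w\,\chi ,
\]
which $\mathsf{ACA}_0$ proves for arithmetical $\chi$ by induction on $y$, and from its dual. Finally, the bound may be the value $F$ of a provably total $f$-computable function: with $Q$ either quantifier, $Qx<F\,\chi$ is equivalent to $\exists y\,(y=F\wedge Qx<y\,\chi)$ and to $\forall y\,(y=F\to Qx<y\,\chi)$; use the first form for $\Sigma^0_n$ and the second for $\Pi^0_n$.

\begin{lemma}\label{lem:complexity}
For every standard $i\ge1$, the formulas $P(e,X^{i-1}_f,f^{+j})$ and $e\in X^i_f$ are essentially $\Pi^0_i$, and $f\in A_i$ is essentially $\Delta^0_{i+1}$.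
\end{lemma}

\begin{proof}
We show by induction on $i\ge0$ that $P(e,X^i_f,f^{+j})$ is essentially $\Pi^0_{i+1}$; putting $j=e+2$ gives the claim for $X^{i+1}_f$. The formula $x\in X^i_f$ is essentially $\Delta^0_{i+1}$: for $i=0$ it is false for all $x$, and for $i\ge1$ it is essentially $\Pi^0_i$ by the induction hypothesis. For $\rho\in2^{<\omega}$, the statement $\rho\subset X^i_f$, meaning $\forall x<|\rho|\,(\rho(x)=1\leftrightarrow x\in X^i_f)$, is then essentially $\Delta^0_{i+1}$. Since membership in $T^X_e$ is decided from $X\upharpoonright|\sigma|$, there is a computable relation $\theta$ with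
\[
\sigma\in T^{X^i_f}_e\ \leftrightarrow\ \exists\rho\in2^{|\sigma|}\,\bigl(\rho\subset X^i_f\wedge\theta(\rho,\sigma,e)\bigr),
\]
and this is essentially $\Delta^0_{i+1}$, the quantifier being bounded by a computable function of $\sigma$. In $P(e,X^i_f,f^{+j})$ the codes of the sequences $\sigma$ of length $m$ bounded by $f^{+j}$ lie below an $f$-computable function of $m$ and $j$. So $P$ consists of $\forall m$ followed by an essentially $\Delta^0_{i+1}$ formula, and is essentially $\Pi^0_{i+1}$. Finally, $f\in A_i$ is a quantifier bounded by $f(0)$ applied to a Boolean combination of essentially $\Pi^0_i$ formulas, each of which is essentially $\Delta^0_{i+1}$.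
\end{proof}

Let $\varphi_i\in\Sigma^0_{i+1}$ and $\psi_i\in\Pi^0_{i+1}$ be the lightface formulas that Lemma~\ref{lem:complexity} provides for $A_i$. Their only free variable is $f$.

\subsection*{Wrong oracles}
For $i\ge2$ the oracle $X^{i-1}_f$ may be wrong, and it varies with $f$. The first approximation errs on one side only, since $X^1_f\subseteq I(\emptyset)$ by soundness, but the second can err on both. Let $\Phi^\emptyset_{e_0}$ be the characteristic function of the tree of Example~\ref{ex:walk} and let $f$ be the identity; then $e_0\in J_1\setminus X^1_f$. If $\Phi^X_e$ is the constant function $1-X(e_0)$, then $T^X_e$ has a path exactly when $e_0\notin X$, and in that case the zero function is a path; so $e\in X^2_f\setminus J_2$. If $\Phi^X_e$ is the constant function $X(e_0)$, then $e\in J_2\setminus X^2_f$. Lemmas~\ref{lem:count} and~\ref{lem:walk} compare different subsets of $H$ and need one oracle for all of them.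

The oracle $X^1_f$ is correct on $[H_1]^\omega$ when $H_1$ is homogeneous for $A_1$, so one would like a homogeneous set for $A_2$ inside $H_1$. That requires transfer, which is not available. The way out is that correctness depends only on growth: it holds for every $f\ge H_1$, whether or not $f\subseteq H_1$, and any homogeneous set for $A_2$ can be thinned to dominate $H_1$. The next lemma carries this property from level to level.

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:step}
Let $i\ge1$ be standard. Suppose that $J_0,\dots,J_{i-1}$ exist and that $W_{i-1}$ is a function such that $X^{i-1}_f=J_{i-1}$ for every $f\in[\omega]^\omega$ with $f\ge W_{i-1}$. If $A_i$ has a homogeneous set, then $J_i$ exists, and there is $W_i\ge W_{i-1}$ such that $X^i_f=J_i$ for every $f\in[\omega]^\omega$ with $f\ge W_i$.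
\end{lemma}

\begin{proof}
Write $J=J_{i-1}$. Thin a homogeneous set for $A_i$ to a homogeneous set $H\ge W_{i-1}$. Every $f\in[H]^\omega$ has $f\ge W_{i-1}$, so $X^{i-1}_f=J$, and $f\in A_i$ if and only if $f$ is $J$-stable. Thus $H$ is homogeneous for $\{f:f\text{ is }J\text{-stable}\}$. By Proposition~\ref{prop:one}, $J_i=I(J)$ exists and equals $\{e:P(e,J,H^{+(e+2)})\}$.

Put $W_i=H$, and let $f\in[\omega]^\omega$ with $f\ge W_i$. Then $f\ge W_{i-1}$, so $X^{i-1}_f=J$ and $X^i_f=\{e:P(e,J,f^{+(e+2)})\}$. Since $f^{+(e+2)}\ge H^{+(e+2)}$, monotonicity gives $X^i_f\supseteq J_i$, and soundness gives $X^i_f\subseteq I(J)=J_i$.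
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume in $\mathsf{ACA}_0$ that $A_1,\dots,A_k$ have homogeneous sets. This follows from $\Delta^0_{k+1}\text{-}\mathsf{GP}$, because for $i\le k$ the formulas $\varphi_i$ and $\psi_i$ become $\Sigma^0_{k+1}$ and $\Pi^0_{k+1}$ after adding dummy quantifiers. Let $W_0$ be the identity; $X^0_f=\emptyset=J_0$ for all $f$. Apply Lemma~\ref{lem:step} for $i=1,\dots,k$. The property carried along quantifies over sets, and no induction on it inside the theory is used: $k$ is standard, so this is a finite chain of deductions. Thus $J_0,\dots,J_k$ exist, and $\mathsf{HJ}^k(\emptyset)$ exists by Lemma~\ref{lem:JtoHJ}.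
\end{proof}

\begin{proposition}[$\mathsf{ACA}_0$]\label{prop:param}
Let $k\ge1$ be standard. For every set $D$, the $\Delta^0_{k+1}$ Galvin--Prikry theorem for formulas with $D$ as the only set parameter implies that $\mathsf{HJ}^k(D)$ exists.
\end{proposition}

\begin{proof}
Put $X^0_f=J_0=Y_0=D$ and keep the recursive definitions. The value $\emptyset$ entered the proof at three places. Lemma~\ref{lem:JtoHJ} starts from $Y_0=J_0$, and the chain of applications of Lemma~\ref{lem:step} starts from $X^0_f=J_0$; both equations still hold. In Lemma~\ref{lem:complexity} the formula $x\in X^0_f$ is now $x\in D$, which is $\Delta^0_1$ with parameter $D$.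
\end{proof}

\section{One instance that codes the $k$-th hyperjump}\label{sec:single}

In the proof above, a homogeneous set for $A_k$ was thinned with the help of $W_{k-1}$ before $J_k$ was read off from $J_{k-1}$. Imposing all the tests at once removes this outside help. Let
\[
B_k=A_1\cap\dots\cap A_k ,
\]
a lightface $\Delta^0_{k+1}$ set by Lemma~\ref{lem:complexity}.

\begin{theorem}\label{thm:single}
Let $k\ge1$ be standard. $\mathsf{ACA}_0+\Delta^0_{k+1}\text{-}\mathsf{GP}$ proves: every $H$ homogeneous for $B_k$ satisfies $[H]^\omega\subseteq B_k$ and $J_k=X^k_H$. In particular $J_k$ is $\Pi^0_k(H)$, and $\mathsf{HJ}^k(\emptyset)\le_TJ_k$ is computable in the $k$-th Turing jump of $H$.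
\end{theorem}

\begin{proof}
Take $J_0,\dots,J_k$ and $W_0\le\dots\le W_{k-1}$ from the proof of Theorem~\ref{thm:main}. Thin $H$ to $H'\ge W_{k-1}$. Every $f\in[H']^\omega$ has $f\geq W_{i-1}$, hence $X^{i-1}_f=J_{i-1}$, for $1\le i\le k$. By Lemma~\ref{lem:count} some $f\in[H']^\omega$ is $J_{i-1}$-stable for all these $i$, and so belongs to $B_k$. By homogeneity $[H]^\omega\subseteq B_k$. The functions $W_i$ serve only to exclude the other side; they play no further role.

We show, for $i=0,\dots,k$ in turn, that $X^i_f=J_i$ for all $f\in[H]^\omega$. For $i=0$ both sets are empty. Suppose the claim holds for $i-1$ and let $f\in[H]^\omega$. Every $f'\in[f]^\omega$ lies in $[H]^\omega\subseteq A_i$ and has $X^{i-1}_{f'}=J_{i-1}$, so it is $J_{i-1}$-stable. Lemma~\ref{lem:walk}, with $f$ in place of $H$, gives $J_i=\{n:P(n,J_{i-1},f^{+(n+2)})\}=X^i_f$. In particular $J_k=X^k_H$. This set is $\Pi^0_k(H)$ by Lemma~\ref{lem:complexity}, hence computable in the $k$-th Turing jump of $H$ by Post's theorem, and $\mathsf{HJ}^k(\emptyset)\le_TJ_k$ by Lemma~\ref{lem:JtoHJ}.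
\end{proof}

\section{The base theory cannot be lowered to $\mathsf{WKL}_0$}\label{sec:wkl}

A homogeneous set $H$ for $A_1$ defines $J_1$ by a $\Pi^0_1$ formula, and comprehension for that formula needs the Turing jump of $H$. We show that this use of arithmetical comprehension cannot be avoided.

\begin{theorem}\label{thm:wkl}
There is an $\omega$-model $M$ of $\mathsf{WKL}_0$ that satisfies $\Delta^0_{k+1}\text{-}\mathsf{GP}$ for all $k$ simultaneously (indeed, every set defined by a parameter-free arithmetical formula has a homogeneous set in $M$) and in which $\mathsf{HJ}(\emptyset)$ does not exist.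
\end{theorem}

We work in $\mathsf{ZFC}$. A set of numbers is \emph{hyperarithmetic in $X$} if and only if it is $\Delta^1_1(X)$, that is, defined from $X$ by both a $\Sigma^1_1$ and a $\Pi^1_1$ formula. Let $S=I(\emptyset)$, identified with its characteristic function. It is a complete $\Sigma^1_1$ set by Lemma~\ref{lem:univ}, and it is not hyperarithmetic. Otherwise the statement ``$\Phi^\emptyset_a(a)$ converges to a number outside $S$'' would be $\Sigma^1_1$, hence equivalent to $r(a)\in S$ for a computable $r$, and an index $a$ of $r$ would give $r(a)\notin S\leftrightarrow r(a)\in S$. We use two basis theorems, in relativized form.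
\begin{itemize}
\item \emph{Gandy--Kreisel--Tait.} If $S$ is not hyperarithmetic in $X$, then every nonempty $\Sigma^1_1(X)$ class has a member $X'$ such that $S$ is not hyperarithmetic in $X\oplus X'$.
\item \emph{Jockusch--Soare cone avoidance.} If $S\not\le_TZ$, then every infinite $Z$-computable tree $T\subseteq2^{<\omega}$ has a path $q$ with $S\not\le_TZ\oplus q$.
\end{itemize}

The plan is to find one set $H$ that does not compute $S$ and whose tails are homogeneous for all the sets in question, and to build $M$ around $H$. The Galvin--Prikry theorem gives no control over the homogeneous sets it provides, so we first find an infinite set inside which no choice can compute $S$. This is a case of Solovay's theorem that the recursively encodable sets are exactly the hyperarithmetic ones \cite{Solovay}; we include a proof. A single machine is handled first, and the invariant ``$S$ is not hyperarithmetic in the current set'' is kept so that the step can be repeated.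

\begin{lemma}\label{lem:onestep}
Let $X$ be infinite with $S$ not hyperarithmetic in $X$, let $t\subseteq\omega$ be finite and let $e\in\omega$. There is $X'\in[X]^\omega$ such that $S$ is not hyperarithmetic in $X'$ and $\Phi_e^{t\cup Z}\ne S$ for all $Z\in[X']^\omega$.
\end{lemma}

\begin{proof}
For $n\in\omega$ and $i<2$ let $U^n_i=\{Z\in[\omega]^\omega:\Phi^{t\cup Z}_e(n){\downarrow}=i\}$, an open set. For infinite $X'$, the condition $[X']^\omega\cap U^n_i=\emptyset$ is equivalent to the arithmetical condition
\[
\text{for no }u\text{ and no }Y\subseteq X'\cap\{0,\dots,u-1\}\text{ is }\Phi^{t\cup Y}_{e,u}(n){\downarrow}=i .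
\]
Indeed, if $Z\in[X']^\omega\cap U^n_i$, take $u$ with $\Phi^{t\cup Z}_{e,u}(n){\downarrow}=i$ and let $Y$ be the part of $Z$ below $u$. Conversely, given $u$ and $Y$, the set $Z=Y\cup\{x\in X':x\ge u\}$ agrees with $Y$ below $u$ and lies in $[X']^\omega\cap U^n_i$. Hence the statement
\[
C(n,i):\iff\exists X'\in[X]^\omega\,\bigl([X']^\omega\cap U^n_i=\emptyset\bigr)
\]
is $\Sigma^1_1(X)$.

For each $n$, at least one of $C(n,0)$ and $C(n,1)$ holds. To see this, take $X'\in[X]^\omega$ homogeneous for the open set $U^n_0$, by transfer. Either $[X']^\omega\cap U^n_0=\emptyset$, or $[X']^\omega\subseteq U^n_0$, which is disjoint from $U^n_1$.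

Suppose $C(n,S(n))$ fails for every $n$. Then $C(n,1-S(n))$ holds for every $n$, so $n\in S\leftrightarrow C(n,0)$ and $n\notin S\leftrightarrow C(n,1)$. This makes $S$ a $\Delta^1_1(X)$ set, contrary to hypothesis. So fix $n$ with $C(n,S(n))$. The class $\{X'\in[X]^\omega:[X']^\omega\cap U^n_{S(n)}=\emptyset\}$ is nonempty and arithmetical in $X$. By the Gandy--Kreisel--Tait theorem it has a member $X'$ such that $S$ is not hyperarithmetic in $X\oplus X'$, hence not in $X'$. No $Z\in[X']^\omega$ has $\Phi^{t\cup Z}_e(n){\downarrow}=S(n)$.
\end{proof}

\begin{lemma}\label{lem:solovay}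
There is an infinite set $X_0$ such that no infinite subset of $X_0$ computes $S$.
\end{lemma}

\begin{proof}
We choose $x_0<x_1<\cdots$ and infinite reservoirs $R_0\supseteq R_1\supseteq\cdots$ such that $R_e$ lies above $x_{e-1}$ and $S$ is not hyperarithmetic in $R_e$. Let $R_0=\omega$. At stage $e$, apply Lemma~\ref{lem:onestep} with index $e$ successively to all $t\subseteq\{x_0,\dots,x_{e-1}\}$, starting from $R_e$ and shrinking the reservoir each time. The property obtained for one $t$ passes to infinite subsets, so the final set $R'_e$ has it for all $t$. Let $x_e=\min R'_e$ and $R_{e+1}=R'_e\setminus\{x_e\}$; as $R_{e+1}\le_TR'_e$, the invariant is kept. Let $X_0=\{x_0,x_1,\dots\}$. If $Z\in[X_0]^\omega$ and $\Phi^Z_e=S$, put $t=Z\cap\{x_0,\dots,x_{e-1}\}$. Then $Z\setminus t\in[R'_e]^\omega$ and $\Phi_e^{t\cup(Z\setminus t)}=S$, contrary to stage $e$.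
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wkl}]
\emph{The model.} List the parameter-free arithmetical formulas with one free set variable as $\theta_0,\theta_1,\dots$; each defines a Borel subset of $[\omega]^\omega$. Starting from the set $X_0$ of Lemma~\ref{lem:solovay}, use the Galvin--Prikry theorem and transfer to choose infinite sets $X_0\supseteq X_1\supseteq\cdots$ with $X_{n+1}$ homogeneous for $\{f:\theta_n(f)\}$. Choose $y_0<y_1<\cdots$ with $y_n\in X_{n+1}$ and let $H=\{y_0,y_1,\dots\}$. The tail $H^{+n}$ is contained in $X_{n+1}$, so it is homogeneous for $\{f:\theta_n(f)\}$. Since $H\in[X_0]^\omega$, we have $S\not\le_TH$.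

Build $H=Z_0\le_TZ_1\le_T\cdots$ with $S\not\le_TZ_s$ as follows. Fix an enumeration of all pairs $(s',e)$ in which the pair treated at stage $s$ has $s'\le s$. If $\Phi_e^{Z_{s'}}$ is the characteristic function of an infinite binary tree, let $Z_{s+1}=Z_s\oplus q$ for a path $q$ given by cone avoidance over $Z_s$; otherwise let $Z_{s+1}=Z_s$. Then $M=\{Y:\exists s\ Y\le_TZ_s\}$ is closed under $\oplus$ and $\le_T$ and contains a path of each of its infinite binary trees. So $M$ is an $\omega$-model of $\mathsf{WKL}_0$ with $H\in M$ and $S\notin M$.

\emph{Homogeneity.} The tail $H^{+n}$ belongs to $M$, and $\theta_n$ has the same truth value at all $f\in[H^{+n}]^\omega$, in particular at those in $M$. By absoluteness, $H^{+n}$ is homogeneous for $\theta_n$ in the sense of $M$. Number parameters, if one allows them in the scheme, are standard and can be written as numerals.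

\emph{No hyperjump.} The formula $\varphi_1$ is one of the $\theta_n$, so some tail $G$ of $H$ is homogeneous for $A_1$, the set of $\emptyset$-stable functions. Proposition~\ref{prop:one}, applied in the real world, gives $e\in S\leftrightarrow P(e,\emptyset,G^{+(e+2)})$. If $e\in S$, then $T^\emptyset_e$ and the bound $G^{+(e+2)}$ are in $M$, the tree has bounded nodes of every length, and K\"onig's lemma for bounded trees in $M$ gives a path of $T_e^\emptyset$ in $M$. Conversely, a path in $M$ is a path. So $e\in S$ if and only if $T^\emptyset_e$ has a path in $M$. Let $s$ be computable with $\Phi^\emptyset_{s(e)}$ the characteristic function of $T^\emptyset_e$. If some $Y\in M$ satisfied $Y=\mathsf{HJ}(\emptyset)$ in $M$, then $e\in S\leftrightarrow s(e)\notin Y$ for all $e$, so $S\le_TY$ and $S\in M$, a contradiction.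
\end{proof}

So $\mathsf{ACA}_0$ suffices in Theorem~\ref{thm:main} for every $k$, while over $\mathsf{WKL}_0$ even the full arithmetical lightface scheme does not yield $\mathsf{HJ}(\emptyset)$. The model $M$ is correct about which trees $T^\emptyset_e$ have paths; what it lacks is the Turing jump of $G$, which computes the $\Pi^0_1(G)$ set $S$.

\section{Boolean combinations of finitely many open sets}\label{sec:boolean}

On the clopen piece $\{f:f(0)=N\}$, the set $A_1$ is a Boolean combination of the $2N$ sets $\{f:P(n,\emptyset,f^{+j})\}$ with $n<N$ and $j\in\{1,2\}$, each of them $\Pi^0_1$. The length of the combination grows with $N$. This cannot be improved to a fixed finite length.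

\begin{proposition}\label{prop:boolean}
For each standard $m$, $\mathsf{ATR}_0$ proves that every Boolean combination of open sets $U_1,\dots,U_m$, with arbitrary set parameters, is Ramsey. On the other hand, $\mathsf{ATR}_0$ does not prove that $\mathsf{HJ}(\emptyset)$ exists.
\end{proposition}

\begin{proof}
The open Ramsey theorem, for open sets with parameters, is provable in $\mathsf{ATR}_0$ \cite[Theorem~V.9.7]{Simpson}. Let $H_0=\omega$. Given $H_j$ with enumeration $h_j$, the set $\{f:h_j\circ f\in U_{j+1}\}$ is open, since $(h_j\circ f)\upharpoonright l$ is computed from $h_j$ and $f\upharpoonright l$. By transfer there is $H_{j+1}\in[H_j]^\omega$ homogeneous for $U_{j+1}$. After $m$ steps, each statement $f\in U_j$ has a constant truth value on $[H_m]^\omega$, and so does the combination. The steps form a finite chain of deductions because $m$ is standard.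

Suppose that $\mathsf{ATR}_0$ proves that $\mathsf{HJ}(\emptyset)$ exists. A \emph{countable coded $\omega$-model} is a set, viewed as the family of its columns; it is a \emph{coded $\beta$-model} if $\Sigma^1_1$ formulas with parameters among the columns are absolute for it. By \cite[\S VII.2]{Simpson}, $\mathsf{ACA}_0$ proves that if $\mathsf{HJ}(\emptyset)$ exists then there is a countable coded $\beta$-model, and that coded $\beta$-models satisfy $\mathsf{ATR}_0$. (The remark after Lemma~\ref{lem:univ} lets us pass from our $\mathsf{HJ}(\emptyset)$ to any variant defined by a $\Sigma^1_1$ or $\Pi^1_1$ formula.) Fix a finite axiomatization of $\mathsf{ATR}_0$. Then $\mathsf{ATR}_0$ proves that some countable coded $\omega$-model satisfies its axioms. In $\mathsf{ATR}_0$ the satisfaction relation of that model for all formulas exists, by arithmetical recursion along $\omega$ on the length of formulas, and induction on the length of proofs shows that no contradiction is derivable from the axioms. So $\mathsf{ATR}_0$ proves its own consistency, contradicting G\"odel's second incompleteness theorem.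
\end{proof}

Consequently the Ramsey property for all such combinations, for all standard $m$, does not imply over $\mathsf{ATR}_0$ that $\mathsf{HJ}(\emptyset)$ exists, whereas the Ramsey property for the single set $A_1$ does.

\begin{thebibliography}{9}

\bibitem{MO}
Alberto Marcone and Gian Marco Osso, \emph{The Galvin-Prikry Theorem in the Weihrauch lattice}, arXiv:2410.06928 (2024).

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.

\bibitem{Solovay}
Solovay, \emph{Hyperarithmetically encodable sets}, Trans. AMS 239 (1978).

\end{thebibliography}
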